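# Compact and Schatten-class perturbations of operators, compared with $c_0$ and $\ell^p$

## 1. Block-diagonal operators and Hilbert–Schmidt differences

Let $H$ be an infinite-dimensional separable complex Hilbert space and $\mathcal B(H)$ its bounded operators, with the standard Borel structure generated by the weak operator topology (WOT); the strong operator topology (SOT) generates the same Borel sets. In terms of an orthonormal basis $(e_i)$, a map $x\mapsto T_x$ into $\mathcal B(H)$ is Borel as soon as all matrix entries $x\mapsto\langle T_xe_j,e_i\rangle$ are Borel. Let $\mathcal K$ be the compact operators. For $1\le p<\infty$ the **Schatten class** $\mathcal S_p$ consists of the compact $S$ whose singular values satisfy $\|S\|_p^p=\sum_ns_n(S)^p<\infty$. We use: $\mathcal K$ and $\mathcal S_p$ are two-sided ideals, $\|USV\|_p=\|S\|_p$ for unitary $U,V$, $\|S\|\le\|S\|_p$, and $\|\bigoplus_iA_i\|_p^p=\sum_i\|A_i\|_p^p$.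

**Definition (the relations).** $S\equiv_{\rm ess}T$ iff $S-T\in\mathcal K$, and $S\equiv_pT$ iff $S-T\in\mathcal S_p$. On $\mathbb R^{\mathbb N}$ (product topology), $x\,(\mathbb R^{\mathbb N}/c_0)\,y$ iff $x-y\in c_0$, and $x\,(\mathbb R^{\mathbb N}/\ell^p)\,y$ iff $x-y\in\ell^p$. More generally, for a separable Banach space $Y$ and $x,y\in Y^{\mathbb N}$, $x\,(Y^{\mathbb N}/\ell^q(Y))\,y$ means $\sum_k\|x_k-y_k\|^q<\infty$.

**Definition (Borel reducibility).** For equivalence relations $E$ on $X$ and $F$ on $Y$ ($X,Y$ standard Borel), $E\le_BF$ means that there is a Borel map $f:X\to Y$ with $x\,E\,x'\iff f(x)\,F\,f(x')$ for all $x,x'\in X$. Such an $f$ is a reduction of $E$ to $F$.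

The smallest example: among operators that are diagonal in the basis $(e_i)$, the map $T\mapsto(\mathrm{Re}\langle Te_i,e_i\rangle,\mathrm{Im}\langle Te_i,e_i\rangle)_i$ reduces $\equiv_{\rm ess}$ to $\mathbb R^{\mathbb N}/c_0$ and each $\equiv_p$ to $\mathbb R^{\mathbb N}/\ell^p$, because a diagonal operator is compact iff its entries tend to $0$, and lies in $\mathcal S_p$ iff they are $p$-summable. Two larger cases are almost as easy.

**Proposition A.** Fix $H=\bigoplus_iH_i$ with $\dim H_i<\infty$. The restriction of $\equiv_{\rm ess}$ to the operators $T=\bigoplus_iT_i$ that are block-diagonal for this decomposition is Borel reducible to $\mathbb R^{\mathbb N}/c_0$.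

*Proof.* Let $D_i$ be a finite $\frac14$-net of the unit sphere of $H_i$. Map $T$ to the family of all numbers $\mathrm{Re}\langle T_i\xi,\eta\rangle$, $\mathrm{Im}\langle T_i\xi,\eta\rangle$ with $\xi,\eta\in D_i$, $i\in\mathbb N$. This is WOT-continuous. For an operator $A$ on $H_i$,
$$\max_{\xi,\eta\in D_i}|\langle A\xi,\eta\rangle|\le\|A\|\le2\max_{\xi,\eta\in D_i}|\langle A\xi,\eta\rangle|.$$
For the second inequality choose unit vectors $\xi_0,\eta_0$ with $\langle A\xi_0,\eta_0\rangle=\|A\|$ and $\xi,\eta\in D_i$ within $\frac14$ of them; then $|\langle A\xi,\eta\rangle|\ge\|A\|-\frac14\|A\|-\frac14\|A\|$. Each $i$ contributes finitely many coordinates, so the difference of the images of $S,T$ is in $c_0$ iff $\|S_i-T_i\|\to0$, which holds iff $\bigoplus_i(S_i-T_i)$ is compact. $\square$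

**Proposition B.** $\equiv_2$ on $\mathcal B(H)$ is Borel reducible to $\mathbb R^{\mathbb N}/\ell^2$.

*Proof.* Map $T$ to $(\mathrm{Re}\langle Te_j,e_i\rangle,\mathrm{Im}\langle Te_j,e_i\rangle)_{i,j}$. This is WOT-continuous, and $\|S-T\|_2^2=\sum_{i,j}|\langle(S-T)e_j,e_i\rangle|^2$. $\square$

What changes in general? Take the matrix-entry map of Proposition B and test it against compactness. If $S-T$ is compact, its entries do form a $c_0$ family: this is clear for rank one, where the entries are products $\alpha_j\beta_i$ of two $\ell^2$ sequences, hence for finite rank, hence for norm limits. The converse fails. Let $J_L$ be the all-ones $L\times L$ matrix and $T=\bigoplus_{L\ge1}\frac1LJ_L$. Its entries tend to $0$, but each block is a projection of norm $1$, so $T$ is not compact. Proposition A repaired this with more test vectors, finitely many per block, for one decomposition fixed in advance; a general operator has no such blocks.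

For $p\ne2$ the entries fail even inside a block. Let $W=\begin{pmatrix}1&1\\1&-1\end{pmatrix}$. Both $J_2$ and $W$ have entries of absolute value $1$, but $J_2$ has singular values $2,0$ and $W$ has $\sqrt2,\sqrt2$. So $\|J_2\|_p=2$ and $\|W\|_p=2^{1/2+1/p}$, which are equal only for $p=2$.

It is known that $\mathbb R^{\mathbb N}/c_0\le_B\ \equiv_{\rm ess}$ and $\mathbb R^{\mathbb N}/\ell^p\le_B\ \equiv_p$. The source of the problem, Iian B. Smythe, "Borel equivalence relations in the space of bounded operators", arXiv:1407.5325 (2014), asks for the other direction: is $\equiv_{\rm ess}$ Borel reducible to $\mathbb R^{\mathbb N}/c_0$, and $\equiv_p$ to $\mathbb R^{\mathbb N}/\ell^p$? And what about $\equiv_{\rm ess}$ restricted to the Borel set $\mathcal P(H)$ of orthogonal projections?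

## 2. The theorems

For $\equiv_{\rm ess}$ the answer is no, on $\mathcal B(H)$ and on $\mathcal P(H)$. For $\equiv_p$ it is yes if $p=2$ and no for every $p\in[1,\infty)\setminus\{2\}$. Let $\mathcal U=\mathcal U(H)$ be the unitary group, which is Polish in the SOT and Borel in $\mathcal B(H)$.

**Theorem 1.** Let $f:\mathcal U(H)\to\mathbb R^{\mathbb N}$ be Borel with $x\equiv_{\rm ess}y\Rightarrow f(x)-f(y)\in c_0$. Then for comeager many $x\in\mathcal U(H)$ there is $z\in\mathcal U(H)$ with $z\not\equiv_{\rm ess}x$ but $f(z)-f(x)\in c_0$. Hence $\equiv_{\rm ess}$, even restricted to $\mathcal U(H)$, is not Borel reducible to $\mathbb R^{\mathbb N}/c_0$.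

**Theorem 2.** $\equiv_p$ on $\mathcal B(H)$ is Borel reducible to $\mathbb R^{\mathbb N}/\ell^p$ iff $p=2$. For $p\ne2$ it is not even reducible to $L_p^{\mathbb N}/\ell^p(L_p)$, where $L_p=L_p([0,1];\mathbb R)$, and this already fails on a set of block-diagonal operators.

**Proposition 3.** For any two-sided ideal $\mathcal J$ of $\mathcal B(H)$, the relation "$S-T\in\mathcal J$" on $\mathcal B(H)$ is Borel reducible to its restriction to $\mathcal P(H)$. So the answers for $\mathcal P(H)$ are the same as for $\mathcal B(H)$, for $\equiv_{\rm ess}$ and all $\equiv_p$.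

Two further results, not needed for the question, are proved at the end.

**Theorem 4.** $\equiv_{\rm ess}$ (on $\mathcal B(H)$, $\mathcal P(H)$ or $\mathcal U(H)$) is not Borel reducible to any $c_0$-equality of Polish metric spaces, that is, to any relation $x\,E\,y\iff d_k(x_k,y_k)\to0$ on $\prod_kX_k$ with $(X_k,d_k)$ Polish metric spaces. In contrast, Proposition A holds.

**Theorem 5.** For $1\le q\le2$ and $1\le p<\infty$: $\equiv_p\ \le_B\mathbb R^{\mathbb N}/\ell^q$ iff $p=q=2$. Also $\equiv_2\ \le_B\mathbb R^{\mathbb N}/\ell^q$ for all $q\ge2$.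

The case $p<q$, $q>2$, $p\ne2$ is not settled here.

**Category facts.** A set is meager if it is a countable union of nowhere dense sets, and comeager if its complement is meager. In a Polish space (or an open subset of one) we use the following textbook facts.

* (B1) Nonempty open sets are not meager; countable intersections of comeager sets are comeager, hence dense.
* (B2) If countably many Borel sets cover a nonempty open $O'$, one of them is comeager in some nonempty open $O\subset O'$. (By (B1) one of them is nonmeager in $O'$, and Borel sets have the Baire property.)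
* (B3) A Borel map into a second countable space is continuous on some dense $G_\delta$ set.
* (B4) If $\pi$ is continuous and open, then $\pi^{-1}$ of a meager set is meager. (If $N$ is closed and nowhere dense, $\pi^{-1}(N)$ is closed; a nonempty open subset of it would have a nonempty open image inside $N$.)

## 3. Projections onto graphs

Here is the proof of Proposition 3. An operator is determined by its graph, and a closed subspace by its projection; we check that this coding respects ideals. For $T\in\mathcal B(H)$ put $A_T=(1+T^*T)^{-1}$ and $V=\binom1T:H\to H\oplus H$. The range of $V$ is the graph of $T$, and $V^*V=1+T^*T$, so the projection onto the graph is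
$$\Phi(T)=V(V^*V)^{-1}V^*=\begin{pmatrix}A_T&A_TT^*\\ TA_T&TA_TT^*\end{pmatrix}.$$

**Step 1: $\Phi$ is Borel.** Adjoints are WOT-continuous. Multiplication is Borel, since $\langle STe_j,e_i\rangle=\sum_k\langle Te_j,e_k\rangle\langle Se_k,e_i\rangle$. So $T\mapsto P(T^*T)$ is Borel for every polynomial $P$. On the Borel set $\{\|T\|\le m\}$ choose polynomials $P_n\to1/(1+s)$ uniformly on $[0,m^2]$; then $P_n(T^*T)\to A_T$ in norm, so $T\mapsto A_T$ is Borel there. Letting $m$ vary, $T\mapsto A_T$ is Borel on $\mathcal B(H)$, and so are all entries of $\Phi$.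

**Step 2: equivalent operators have equivalent projections.** Ideals are $*$-closed: if $T=U|T|$ is the polar decomposition, then $|T|=U^*T$ and $T^*=|T|U^*=U^*TU^*$. Let $S-T\in\mathcal J$. Then $S^*S-T^*T=S^*(S-T)+(S-T)^*T\in\mathcal J$, so
$$A_S-A_T=A_S(T^*T-S^*S)A_T\in\mathcal J .$$
Each entry of $\Phi$ is a product of factors among $A_T,T,T^*$, each of which changes by an element of $\mathcal J$; changing the factors one at a time shows that the entries of $\Phi(S)-\Phi(T)$ lie in $\mathcal J$.

**Step 3: the converse.** If all entries of $\Phi(S)-\Phi(T)$ are in $\mathcal J$, then $A_S^{-1}-A_T^{-1}=A_S^{-1}(A_T-A_S)A_T^{-1}\in\mathcal J$ and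
$$S-T=(SA_S-TA_T)A_S^{-1}+TA_T(A_S^{-1}-A_T^{-1})\in\mathcal J .$$

**Step 4: back to $H$.** Let $\Omega:H\oplus H\to H$ be unitary, $\Omega(\xi,\eta)=\omega_1\xi+\omega_2\eta$. For $X=(X_{ij})$ on $H\oplus H$ we have $\Omega X\Omega^*=\sum\omega_iX_{ij}\omega_j^*$ and $X_{ij}=\omega_i^*(\Omega X\Omega^*)\omega_j$. So $\Omega X\Omega^*\in\mathcal J$ iff all four $X_{ij}\in\mathcal J$, and $T\mapsto\Omega\Phi(T)\Omega^*$ is a reduction into $\mathcal P(H)$.

Consequently a reduction on $\mathcal P(H)$ to some relation $F$ composes to a reduction on $\mathcal B(H)$ to $F$; conversely a reduction on $\mathcal B(H)$ restricts to $\mathcal P(H)$. $\square$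

## 4. What a window of coordinates of $f$ can see

We turn to Theorem 1. Let $f:\mathcal U\to\mathbb R^{\mathbb N}$ be Borel and constant modulo $c_0$ on $\equiv_{\rm ess}$-classes. We look for a unitary $w$ with $w-1$ not compact and $f(wx)-f(x)\in c_0$.

A sensible first attempt is a localization argument. Pick indices $n_1<n_2<\cdots$ growing very fast and let $w$ act only on the vectors $e_{n_j}$, say by flipping signs: $we_{n_j}=-e_{n_j}$. Cut the coordinates of $f$ into windows $K_{j-1}<k\le K_j$, interleaved with the $n_j$. A fixed change on $e_{n_1},\dots,e_{n_{j-1}}$ is a finite-rank perturbation, so it is invisible to $f_k$ for $k>K_{j-1}$ if $K_{j-1}$ is large. A change far out, on $e_{n_{j+1}},e_{n_{j+2}},\dots$, moves $x$ very little in the SOT, so at a point of continuity it is invisible to $f_k$ for $k\le K_j$. Thus window $j$ sees only the flip of $e_{n_j}$. And here the attempt stops: nothing makes $f_k$ insensitive to that one flip. Indeed $f_k(T)=\mathrm{Re}\langle Te_k,e_k\rangle$ satisfies the hypothesis of Theorem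 1, and at $x=1$ the flips change $f_{n_j}$ from $1$ to $-1$ for every $j$. More generally, by Proposition A no argument confined to operators that are block-diagonal for one fixed decomposition can succeed.

But the analysis of windows suggests what to look for. Window $j$ does not see a $w$ of the form (something on earlier vectors) $\oplus\,1$ on $e_{n_j}$ $\oplus$ (something on later vectors). So we want a finite unitary matrix that is far from $1$ and yet, for *every* position $r$, is within a small $\delta$ of a matrix that splits as (before $r$) $\oplus\,1\oplus$ (after $r$). Windows may then use different splittings. We also need small-norm perturbations to change $f$ by little, uniformly in $k$; a category argument will give this.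

## 5. Matrices of norm one with small corners

This section constructs such matrices. For $L\ge2$ let $H_L$ be the $L\times L$ matrix with entries $1/|a-b|$ for $a\ne b$ and zero diagonal, and $A_L=H_L/\|H_L\|$. For instance
$$H_3=\begin{pmatrix}0&1&\frac12\\1&0&1\\\frac12&1&0\end{pmatrix}.$$

**Step 1: $\|H_L\|\to\infty$.** With $\mathbf 1=(1,\dots,1)$,
$$\|H_L\|\ge\tfrac1L\langle H_L\mathbf 1,\mathbf 1\rangle=\tfrac2L\sum_{k<L}\tfrac{L-k}k\ge\sum_{k\le L/2}\tfrac1k\to\infty ,$$
because $(L-k)/L\ge\frac12$ for $k\le L/2$.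

**Step 2: corners of $H_L$ have norm at most $\pi$.** Let $p_r$ be the projection onto the first $r$ coordinates. The corner $p_rH_L(1-p_r)$ has entries $1/(b-a)$, $a\le r<b$. With $a'=r+1-a$ and $b'=b-r$ we have $b-a=a'+b'-1$, so the corner is a submatrix of the Hilbert matrix $(1/(a'+b'-1))_{a',b'\ge1}$. This matrix has norm $\pi$; we need only "$\le\pi$", which follows from the Schur test with weights $(a'-\frac12)^{-1/2}$. Put $\alpha=a'-\frac12$. The function $g(t)=t^{-1/2}/(\alpha+t)$ is convex on $(0,\infty)$, being a product of positive decreasing convex functions, so its value at the midpoint $b'-\frac12$ is at most its integral over $[b'-1,b']$. Hence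
$$\sum_{b'\ge1}\frac{(b'-\frac12)^{-1/2}}{\alpha+b'-\frac12}\le\int_0^\infty\frac{t^{-1/2}}{\alpha+t}\,dt=\pi\,\alpha^{-1/2},$$
and the matrix is symmetric, so its norm is at most $\pi$. Thus $\|p_rA_L(1-p_r)\|\le\pi/\|H_L\|$.

**Step 3: $e^{iA_L}$ is far from $1$.** $A_L$ is real symmetric of norm $1$, so it has eigenvalue $1$ or $-1$, and $\|e^{iA_L}-1\|\ge|e^i-1|=2\sin\frac12>0.9$.

**Step 4: $e^{iA_L}$ nearly splits at every position.** For $1\le r\le L$ let $A^-,A^+$ be the compressions of $A_L$ to the coordinates $<r$ and $>r$. Since the diagonal of $A_L$ is zero, $A_L-(A^-\oplus0\oplus A^+)$ is the sum of $p_{r-1}A_L(1-p_{r-1})$ plus its adjoint and $(p_r-p_{r-1})A_L(1-p_r)$ plus its adjoint. An off-diagonal block $X=pX(1-p)$ satisfies $\|X+X^*\|=\|X\|$, and the second block is a compression of a corner. So the difference has norm at most $2\pi/\|H_L\|$. For self-adjoint $A,B$ we have $e^{iA}-e^{iB}=\int_0^1e^{isA}\,i(A-B)\,e^{i(1-s)B}\,ds$, hence $\|e^{iA}-e^{iB}\|\le\|A-B\|$. Therefore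
$$\|e^{iA_L}-(e^{iA^-}\oplus1\oplus e^{iA^+})\|\le 2\pi/\|H_L\|.\tag{1}$$

As a check against the example of Section 4: by (1) every diagonal entry of $e^{iA_L}$ is within $2\pi/\|H_L\|$ of $1$. So if $w$ has blocks $e^{iA_{L_\ell}}$ with $L_\ell\to\infty$ and $x=1$, the functions $\mathrm{Re}\langle Te_k,e_k\rangle$ do not distinguish $wx$ from $x$ modulo $c_0$, although $w-1$ is not compact.

## 6. Two regularity lemmas on the unitary group

Let $f$ be as in Theorem 1, and fix the basis $(e_i)_{i\ge1}$. Let $G=\{g\in\mathcal U:g-1\in\mathcal K\}$ with the norm topology. As a norm-closed subset of $1+\mathcal K$ it is Polish; it is a topological group, and it acts continuously on $\mathcal U$ by left multiplication, since $\|g_ny_n\xi-gy\xi\|\le\|g_n-g\|\|\xi\|+\|y_n\xi-y\xi\|$. For $g\in G$ we have $gy-y\in\mathcal K$, so $f(gy)-f(y)\in c_0$.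

**The group $\Gamma$.** We need a countable group containing all finite changes that the construction might use. Let $\Gamma\subset G$ be generated by all unitaries which, for some finite $F\subset\mathbb N$, some $L\ge2$ and some interval $I\subset\{1,\dots,L\}$ with $|I|=|F|$, act on $\mathrm{span}\{e_i:i\in F\}$ (basis in increasing order) as $e^{iA_L^I}$, where $A_L^I$ is the $I\times I$ submatrix of $A_L$, and as the identity on $\{e_i:i\notin F\}$.

**The set $C$.** By (B3) there is a dense $G_\delta$ set $C_0\subset\mathcal U$ with $f|_{C_0}$ continuous. Put $C=\bigcap_{\gamma\in\Gamma}\gamma C_0\subset C_0$. This is a $\Gamma$-invariant dense $G_\delta$ on which every $f_k$ is continuous. Write $C=\bigcap_mC_m$ with $C_m$ open dense and decreasing.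

The first lemma says that a fixed finite change is invisible to late coordinates, uniformly near a generic point.

**Lemma 6.** For $\gamma\in\Gamma$, $\varepsilon>0$, let $R(\gamma,\varepsilon)$ be the set of $x$ having an open neighborhood $O$ and a $K$ with $|f_k(\gamma y)-f_k(y)|\le\varepsilon$ for all $y\in C\cap O$, $k>K$. Then $R(\gamma,\varepsilon)$ is open and dense.

*Proof.* Openness is clear. Let $O'\ne\emptyset$ be open. The Borel sets $F_K=\{y:|f_k(\gamma y)-f_k(y)|\le\varepsilon\ \forall k>K\}$ cover $\mathcal U$, so by (B2) some $F_K$ is comeager in a nonempty open $O\subset O'$. If $y\in C\cap O$, choose $y_n\to y$ in $C\cap O\cap F_K$. Then $\gamma y_n\to\gamma y$, all these points are in $C$, and continuity on $C$ gives the inequality at $y$. So $O\subset R(\gamma,\varepsilon)$. $\square$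

The second lemma says that norm-small changes are nearly invisible to all coordinates at once.

**Lemma 7.** For $\varepsilon>0$, let $S(\varepsilon)$ be the set of $x$ having an open neighborhood $O$ and a $\delta>0$ such that $\sup_k|f_k(sy)-f_k(y)|\le\varepsilon$ whenever $y\in C\cap O$, $s\in G$, $\|s-1\|<\delta$, $sy\in C$. Then $S(\varepsilon)$ is open and dense.

*Proof.* Openness is clear. Let $O'\ne\emptyset$ be open.

**Step 1: use separability of $c_0$.** By continuity of the action choose an open $V_0\ni1$ in $G$ and a nonempty open $O_0\subset O'$ with $V_0O_0\subset O'$. For $c$ in a countable dense subset of $c_0$ let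
$$B_c=\{(g,y)\in G\times\mathcal U:\sup_k|f_k(gy)-f_k(y)-c_k|\le\varepsilon/4\}.$$
These Borel sets cover $G\times\mathcal U$, so by (B2) some $B_c$ is comeager in $V\times O$ for some nonempty open $V\subset V_0$, $O\subset O_0$. Fix $g_0\in V$ and $\delta>0$ with $B(g_0,2\delta)\subset V$ (balls in $G$), and let $O_1=B(g_0,\delta)O\subset O'$. It is nonempty, and open as a union of translates of $O$.

**Step 2: compare two group elements.** If $(g',y),(sg',y)\in B_c$, subtracting gives $\|f(sg'y)-f(g'y)\|_\infty\le\varepsilon/2$. Consider $(s,g',y)\mapsto(g',y)$ and $(s,g',y)\mapsto(sg',y)$ from $B(1,\delta)\times B(g_0,\delta)\times O$ to $V\times O$. They map into $V\times O$ because $\|sg'-g_0\|\le\|s-1\|+\|g'-g_0\|<2\delta$. They are continuous, and open: the first is a projection, and the second maps a box $A\times B\times D$ onto $\bigcup_{g'\in B}Ag'\times D$. By (B4), $\|f(sg'y)-f(g'y)\|_\infty\le\varepsilon/2$ for comeager many $(s,g',y)$.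

**Step 3: push forward to $(s,y')$ with $y'=g'y$.** The map $\pi(s,g',y)=(s,g'y)$ onto $B(1,\delta)\times O_1$ is continuous, and open since it maps a box $A\times B\times D$ onto $A\times\bigcup_{g\in B}gD$. Let $N=\{(s,y')\in B(1,\delta)\times O_1:\|f(sy')-f(y')\|_\infty>\varepsilon/2\}$, a Borel set. By Step 2, $\pi^{-1}(N)$ is meager. If $N$ were nonmeager, it would be comeager in a nonempty open $W$; by (B4) applied to $W\setminus N$, $\pi^{-1}(N)$ would be comeager in the nonempty open set $\pi^{-1}(W)$, contradicting (B1). So $N$ is meager. The maps $(s,y)\mapsto y$ and $(s,y)\mapsto sy$ are continuous and open, so by (B4) comeager many $(s',y')\in B(1,\delta)\times O_1$ satisfy $\|f(s'y')-f(y')\|_\infty\le\varepsilon/2$, $y'\in C$ and $s'y'\in C$.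

**Step 4: from comeager many to all points of $C$.** Given $y\in C\cap O_1$, $\|s-1\|<\delta$ and $sy\in C$, approximate $(s,y)$ by pairs $(s',y')$ as in Step 3. Then $s'y'\to sy$, and continuity of each $f_k$ on $C$ gives $|f_k(sy)-f_k(y)|\le\varepsilon/2$. So $O_1\subset S(\varepsilon)$. $\square$

## 7. A noncompact perturbation that $f$ does not notice

This section proves Theorem 1. Fix any
$$x\in C\cap\bigcap_mS(1/m)\cap\bigcap_{\gamma\in\Gamma,\,m}R(\gamma,1/m);$$
by Lemmas 6 and 7 such $x$ form a comeager set.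

**Step 1: choose the block sizes.** Let $(O^\ell,\delta_\ell)$ witness $x\in S(1/\ell)$, and choose $L_\ell\ge2$ with $2\pi/\|H_{L_\ell}\|<\delta_\ell$. Partition $\{1,2,\dots\}$ into consecutive intervals $J_1,J_2,\dots$ with $|J_\ell|=L_\ell$.

**Step 2: name the unitaries attached to a sequence $n_1<n_2<\cdots$.** Let $w_\ell$ act on $\mathrm{span}\{e_{n_i}:i\in J_\ell\}$ as $e^{iA_{L_\ell}}$ and as the identity on the other $e_i$. For $j\in J_\ell$ at position $r$ in $J_\ell$, let $u_j^-$ (resp. $u_j^+$) act on $\mathrm{span}\{e_{n_i}:i\in J_\ell,\ i<j\}$ (resp. $i>j$) as $e^{iA^-}$ (resp. $e^{iA^+}$), with $A^\pm$ formed from $A_{L_\ell}$ and $r$ as in Section 5, and as the identity on the other $e_i$. Put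
$$s_j=w_\ell(u_j^-u_j^+)^{-1}.$$
All these are in $\Gamma$, and $\|s_j-1\|=\|w_\ell-u_j^-u_j^+\|<\delta_\ell$ by (1). Let $w_{<\ell}=\prod_{\ell'<\ell}w_{\ell'}\in\Gamma$, $w_{\ge\ell}=\prod_{\ell'\ge\ell}w_{\ell'}$, $w_{>\ell}=w_{\ge\ell+1}$ and $w=\prod_\ell w_\ell$. The infinite products are SOT-convergent products of commuting unitaries with orthogonal supports. Note that $u_j^-$ depends only on the $n_i$ with $i<j$, and $w_{<\ell}$ only on those with $i<\min J_\ell$.

**Step 3: changes far out are SOT-small.** Let $\mathcal T(n)=\{t\in\mathcal U:te_i=e_i\text{ for }i<n\}$. We claim: for every $\gamma\in\Gamma$ and open $W\ni\gamma x$ there is $n$ with $\gamma\,\mathcal T(n)x\subset W$. As $\gamma$ acts by a homeomorphism, we may take $\gamma=1$. On the bounded set $\mathcal U$ the SOT is generated by the sets $\{u:\|(u-u_0)e_i\|<\eta\}$, because finite combinations of the $e_i$ are dense. With $P_n$ the projection onto $\mathrm{span}(e_i)_{i<n}$ and $t\in\mathcal T(n)$,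
$$\|(t-1)xe_i\|=\|(t-1)(1-P_n)xe_i\|\le2\|(1-P_n)xe_i\|\to0\quad(n\to\infty),$$
uniformly in $t\in\mathcal T(n)$. This proves the claim.

**Step 4: choose windows and indices inductively.** We choose $K_0=0<K_1<\cdots$, open $O_j\ni x$ and $n_1<n_2<\cdots$. Given $n_i$ for $i<j$, choose $K_{j-1}$ (with $K_0=0$, and $K_{j-1}>K_{j-2}$ if $j\ge2$) and $O_j$ such that

* (i) $|f_k(u_j^-y)-f_k(y)|\le1/j$ for $y\in C\cap O_j$, $k>K_{j-1}$;
* (ii) if $j=\min J_\ell$: $|f_k(w_{<\ell}y)-f_k(y)|\le1/\ell$ for $y\in C\cap O_j$, $k>K_{j-1}$.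

This is possible since $u_j^-$ and $w_{<\ell}$ are already determined and $x\in R(\gamma,1/m)$ for all $\gamma$ and $m$. For $j=1$ both elements are trivial, so $K_0=0$ and $O_1=\mathcal U$ work. Then choose $n_j$ (with $n_j>n_{j-1}$ if $j\ge2$) such that for all $t\in\mathcal T(n_j)$:

* (iii) $tx\in O_j$;
* (iv) if $tx\in C$, then $|f_k(tx)-f_k(x)|\le1/j$ for $k\le K_{j-1}$;
* (v) if $j=\min J_\ell$: $tx\in O^\ell$ and $w_{<\ell}tx\in C_\ell$.

This is possible by Step 3: for (iv) use continuity of $f|_C$ at $x$, and for (v) use $w_{<\ell}x\in C\subset C_\ell$.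

**Step 5: all points involved lie in $C$.** Let $z=wx$. For each $\ell$, $z=w_{<\ell}w_{\ge\ell}x$ with $w_{\ge\ell}\in\mathcal T(n_{\min J_\ell})$, so $z\in C_\ell$ by (v). Hence $z\in C$. Now let $j\in J_\ell$, $m=\min J_\ell$, and
$$t_j=u_j^+w_{>\ell}\in\mathcal T(n_{j+1}),\qquad y_j=t_jx .$$
Since $w_\ell=s_ju_j^-u_j^+$, we have
$$w_{\ge\ell}x=s_ju_j^-y_j,\qquad z=w_{<\ell}\,s_j\,u_j^-\,y_j .\tag{2}$$
As $C$ is $\Gamma$-invariant and $z\in C$, the points $y_j$, $u_j^-y_j$, $s_ju_j^-y_j$ are in $C$.

**Step 6: read off the change in window $j$.** We pass from $x$ to $z$ through the chain (2). Let $K_{j-1}<k\le K_j$.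

* $|f_k(y_j)-f_k(x)|\le\frac1{j+1}$, by (iv) for $n_{j+1}$, as $k\le K_j$.
* $|f_k(u_j^-y_j)-f_k(y_j)|\le\frac1j$, by (i), because $y_j\in O_j$ by (iii) and $\mathcal T(n_{j+1})\subset\mathcal T(n_j)$.
* $|f_k(s_ju_j^-y_j)-f_k(u_j^-y_j)|\le\frac1\ell$: here $u_j^-t_j\in\mathcal T(n_m)$, so $u_j^-y_j\in O^\ell$ by (v), and $\|s_j-1\|<\delta_\ell$.
* $|f_k(z)-f_k(s_ju_j^-y_j)|\le\frac1\ell$: by (2), $z=w_{<\ell}(w_{\ge\ell}x)$ with $w_{\ge\ell}x\in C$, and $w_{\ge\ell}x\in O_m$ by (iii) for $n_m$. Since $k>K_{j-1}\ge K_{m-1}$, (ii) for the index $m$ applies.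

So $|f_k(z)-f_k(x)|\le2/j+2/\ell$ for $k\in(K_{j-1},K_j]$, $j\in J_\ell$. Every $k\ge1$ lies in exactly one such window, and $j,\ell\to\infty$ as $k\to\infty$. Hence $f(z)-f(x)\in c_0$.

**Step 7: $z\not\equiv_{\rm ess}x$.** For each $\ell$ there is a unit vector $v_\ell\in\mathrm{span}\{e_{n_i}:i\in J_\ell\}$ with $\|(w-1)v_\ell\|>0.9$, by Step 3 of Section 5. The $v_\ell$ are orthonormal, so they tend weakly to $0$, and $w-1$ is not compact. As $x$ is unitary, $z-x=(w-1)x$ is not compact. $\square$

A Borel reduction of $\equiv_{\rm ess}$ on $\mathcal B(H)$ to $\mathbb R^{\mathbb N}/c_0$ would restrict to $\mathcal U(H)$, contradicting Theorem 1. A reduction on $\mathcal P(H)$ would give one on $\mathcal B(H)$ by Proposition 3. So the answer for $\equiv_{\rm ess}$ is no in both cases.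

## 8. From a reduction of $\equiv_p$ to embeddings of finite sets of matrices

For $\equiv_p$ the localization argument of Section 4 is useful just as it stands, with block-diagonal operators: each window sees only one block, and now we *want* to know how $f$ treats one block. The outcome is that a reduction produces maps on finite sets of matrices that are faithful up to constants independent of the matrix size. Let $M_d(\mathbb R)$ carry $\|\cdot\|_p$.

**Proposition 8.** Let $1\le p,q<\infty$ and let $Y$ be a separable real Banach space. If $\equiv_p$ on $\mathcal B(H)$ is Borel reducible to $Y^{\mathbb N}/\ell^q(Y)$, there are $0<c\le C<\infty$ such that for every $d$ and every finite $Z\subset M_d(\mathbb Q)$ there is $\varphi:Z\to\ell^q(Y)$ with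
$$c\|a-b\|_p^p\le\|\varphi(a)-\varphi(b)\|^q\le C\|a-b\|_p^p\qquad(a,b\in Z).\tag{3}$$

For example, with $p=q=2$ and $Y=\mathbb R$ one may take the entries, $\varphi(a)=(a_{ij})$, and $c=C=1$.

*Proof.*

**Step 1: a compact product of finite sets.** This puts all finite sets of rational matrices into one space of operators. Enumerate as $Z_1,Z_2,\dots$ all finite sets with at least two elements contained in some $M_d(\mathbb Q)$, $d\ge1$. Choose $\lambda_\tau>0$ so that all elements of $Z'_\tau=\lambda_\tau Z_\tau$ have $\|\cdot\|_p\le2^{-\tau-1}$. Then $\|a-b\|_p^p\le2^{-\tau}$ for $a,b\in Z'_\tau$. Fix $\tau:\mathbb N\to\{1,2,\dots\}$ taking every value infinitely often, and let $X=\prod_nZ'_{\tau(n)}$, compact with discrete factors. Decompose $H=\bigoplus_n\mathbb C^{d_n}$, where $d_n$ is the matrix size of $Z'_{\tau(n)}$. The map $z\mapsto\bigoplus_nz_n\in\mathcal B(H)$ is WOT-continuous, and the images of $z,z'$ are $\equiv_p$-equivalent iff $\sum_n\|z_n-z_n'\|_p^p<\infty$; write this as $z\,E\,z'$. The assumed reduction thus gives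 a Borel reduction $f=(f_k):X\to Y^{\mathbb N}$ of $E$ to $Y^{\mathbb N}/\ell^q(Y)$.

**Step 2: generic points.** As in Section 6, we find a point near which finite changes affect late coordinates little. Give each factor the structure of a finite cyclic group. The countable group $\Gamma=\bigoplus_nZ'_{\tau(n)}$ acts on $X$ by translations, which are homeomorphisms changing finitely many coordinates. So $\gamma y\,E\,y$ and $f(\gamma y)-f(y)\in\ell^q(Y)$. Let $C_0$ be a dense $G_\delta$ on which $f$ is continuous, $C=\bigcap_{\gamma\in\Gamma}\gamma C_0$, a $\Gamma$-invariant dense $G_\delta$, and $C=\bigcap_mC_m$ with $C_m$ open dense and decreasing.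

For $\gamma\in\Gamma$, $\varepsilon>0$ let $R(\gamma,\varepsilon)$ be the set of $x$ having an open neighborhood $O$ and a $K$ with $\sum_{k>K}\|f_k(\gamma y)-f_k(y)\|^q\le\varepsilon$ for all $y\in C\cap O$. It is clearly open. It is dense: given $O'\ne\emptyset$ open, the Borel sets $F_K=\{y:\sum_{k>K}\|f_k(\gamma y)-f_k(y)\|^q\le\varepsilon\}$ cover $X$, so some $F_K$ is comeager in a nonempty open $O\subset O'$. For $y\in C\cap O$ take $y_n\to y$ in $C\cap O\cap F_K$. As $y_n,y,\gamma y_n,\gamma y\in C$, each partial sum $\sum_{K<k\le K'}$ converges, so it is $\le\varepsilon$ at $y$; let $K'\to\infty$. Hence $O\subset R(\gamma,\varepsilon)$. Fix $x\in C$ lying in all $R(\gamma,\varepsilon)$, $\gamma\in\Gamma$, $\varepsilon\in\mathbb Q_{>0}$.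

**Step 3: interleave places and windows.** Choose $n_1<n_2<\cdots$ and $K_0=0<K_1<\cdots$ as follows; $n_1$ is arbitrary. Given $n_1,\dots,n_j$, let $\Gamma_j$ be the finite set of $\gamma\in\Gamma$ supported on $\{n_1,\dots,n_j\}$. Choose $K_j>K_{j-1}$ and open $O_j\ni x$ with
$$\Big(\sum_{k>K_j}\|f_k(\gamma y)-f_k(y)\|^q\Big)^{1/q}\le4^{-j}\qquad(\gamma\in\Gamma_j,\ y\in C\cap O_j).$$
Then choose $n_{j+1}>n_j$, of any prescribed type $\tau(n_{j+1})$, so large that each $y\in X$ agreeing with $x$ at all coordinates $<n_{j+1}$ satisfies: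

* $y\in O_j$;
* $\gamma y\in C_j$ for all $\gamma\in\Gamma_j$ (possible since $\gamma x\in C\subset C_j$);
* if $y\in C$, then $\big(\sum_{k\le K_j}\|f_k(\gamma y)-f_k(\gamma x)\|^q\big)^{1/q}\le4^{-j}$ for all $\gamma\in\Gamma_j$ (possible since $f|_C$ is continuous at $\gamma x$ and $C$ is $\Gamma$-invariant).

Arrange that every type occurs infinitely often among the $\tau(n_j)$.

**Step 4: $f$ decouples, up to $\ell^q(Y)$.** Let $X'=\{z\in X:z_n=x_n\text{ for }n\notin\{n_1,n_2,\dots\}\}$. For every $j$, each $z\in X'$ has the form $\gamma y$ with $\gamma\in\Gamma_j$ and $y\in X'$ agreeing with $x$ below $n_{j+1}$: reset the coordinates $n_1,\dots,n_j$. So $z\in C_j$ for all $j$, and $X'\subset C$.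

Let $B_j=(K_{j-1},K_j]$ and $f'_j(a)=\big(f_k(x[n_j\mapsto a])\big)_{k\in B_j}$ for $a\in Z'_{\tau(n_j)}$, where $x[n_j\mapsto a]$ is $x$ with its $n_j$-th coordinate replaced by $a$. Tuples indexed by $B_j$ carry the $\ell^q(Y)$-norm. Let $z\in X'$, $j\ge2$, and let $z^{\ge j}$ be $z$ with coordinates $n_1,\dots,n_{j-1}$ reset to those of $x$.

* On $k>K_{j-1}$, $f(z)$ and $f(z^{\ge j})$ differ by at most $4^{-(j-1)}$: indeed $z=\gamma z^{\ge j}$ with $\gamma\in\Gamma_{j-1}$, and $z^{\ge j}\in C\cap O_{j-1}$, since it agrees with $x$ below $n_j$.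
* On $k\le K_j$, $f(z^{\ge j})$ and $f(x[n_j\mapsto z_{n_j}])$ differ by at most $4^{-j}$: they are the values of $f$ at $\gamma y$ and $\gamma x$ for a common $\gamma\in\Gamma_j$, supported at $n_j$, and a $y\in X'\subset C$ agreeing with $x$ below $n_{j+1}$.

So on $B_j$, $j\ge2$, $f(z)$ and $f_j'(z_{n_j})$ differ by at most $4^{-(j-1)}+4^{-j}$; on the finite block $B_1$ the difference is finite. Hence $f(z)$ differs from the concatenation of the $f'_j(z_{n_j})$ by an element of $\ell^q(Y)$, and for $z,z'\in X'$
$$\sum_j\|z_{n_j}-z'_{n_j}\|_p^p<\infty\iff\sum_j\|f'_j(z_{n_j})-f'_j(z'_{n_j})\|^q<\infty.\tag{4}$$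

**Step 5: set up limits of the distances.** The two sums in (4) must be comparable term by term; Steps 5–7 extract this. For $a\ne b$ in $Z'_\tau$ and $j$ with $\tau(n_j)=\tau$, put $v_j(a,b)=\|f'_j(a)-f'_j(b)\|^q$. Choose an infinite $J_\tau\subset\{j:\tau(n_j)=\tau\}$ along which each of the finitely many $v_j(a,b)$ converges to some $F_\tau(a,b)\in[0,\infty]$.

**Step 6: upper bound.** There are $C_1<\infty$ and $\tau_1$ with $F_\tau(a,b)\le C_1\|a-b\|_p^p$ for all $\tau\ge\tau_1$ and $a\ne b$ in $Z'_\tau$. Otherwise there are types $\tau_1'<\tau_2'<\cdots$ and pairs $a_i\ne b_i$ in $Z'_{\tau'_i}$ with $F_{\tau'_i}(a_i,b_i)>4^i\|a_i-b_i\|_p^p$. Since $\|a_i-b_i\|_p^p\le2^{-\tau'_i}\le2^{-i}$, there is $m_i\in\mathbb N$ with $m_i\|a_i-b_i\|_p^p\in[2^{-i-1},2^{-i}]$ (use $\lfloor s\rfloor\ge s/2$ for $s\ge1$). Let $z,z'\in X'$ take, for each $i$, the values $a_i,b_i$ respectively at $m_i$ places $n_j$, $j\in J_{\tau'_i}$, with $v_j(a_i,b_i)\ge4^i\|a_i-b_i\|_p^p$ (all but finitely many $j\in J_{\tau_i'}$ qualify), and agree elsewhere.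 The left sum in (4) is at most $\sum_i2^{-i}=1$ and the right one is at least $\sum_i4^i2^{-i-1}=\infty$, a contradiction.

**Step 7: lower bound.** There are $c_1>0$ and $\tau_2$ with $F_\tau(a,b)\ge c_1\|a-b\|_p^p$ for all $\tau\ge\tau_2$ and $a\ne b$ in $Z'_\tau$. Otherwise pick $\tau'_i$ strictly increasing, pairs $a_i\ne b_i$ in $Z'_{\tau_i'}$ with $F_{\tau_i'}(a_i,b_i)<4^{-i}\|a_i-b_i\|_p^p$, integers $m_i$ with $m_i\|a_i-b_i\|_p^p\in[\frac12,1]$, and $m_i$ places $n_j$, $j\in J_{\tau'_i}$, with $v_j(a_i,b_i)\le4^{-i}\|a_i-b_i\|_p^p$. Defining $z,z'$ as before, the left sum in (4) is infinite and the right one is at most $\sum_i4^{-i}$, a contradiction.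

**Step 8: conclusion.** For $\tau\ge\tau_0=\max(\tau_1,\tau_2)$ some $j\in J_\tau$ satisfies $\frac{c_1}2\|a-b\|_p^p\le v_j(a,b)\le2C_1\|a-b\|_p^p$ for all $a\ne b$ in $Z'_\tau$. Then $\varphi(a)=\lambda_\tau^{-p/q}f'_j(\lambda_\tau a)$, extended by zeros to an element of $\ell^q(Y)$, gives (3) on $Z_\tau$ with $c=c_1/2$, $C=2C_1$, because the factors $\lambda_\tau^{-p}$ and $\lambda_\tau^p$ cancel. Every finite $Z\subset M_d(\mathbb Q)$ is contained in infinitely many finite subsets of $M_d(\mathbb Q)$, hence in some $Z_\tau\subset M_d(\mathbb Q)$ with $\tau\ge\tau_0$. $\square$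

## 9. Random signs cannot tell $J$ from a Hadamard matrix

If the maps $\varphi$ of Proposition 8 were linear, the comparison of $J_2$ and $W$ from Section 1 would finish the proof. Here is that linear argument.

**Lemma 9.** Let $1\le p<\infty$ and $0<r<\infty$. There is $K_r\ge1$ (depending only on $r$) such that if $d=2^k$ and $T:(M_d(\mathbb R),\|\cdot\|_p)\to L_r(\Omega)$ is real-linear with $\alpha\|h\|_p\le\|Th\|_{L_r}\le\beta\|h\|_p$, $\alpha>0$, then $d^{|1/p-1/2|}\le K_r^{2/r}\beta/\alpha$.

*Proof.*

**Step 1: a two-sided sign inequality.** The Khintchine–Kahane inequality in Hilbert space gives $k_r\ge1$ with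
$$k_r^{-1}\Big(\sum\|b_i\|^2\Big)^{r/2}\le\mathbb E\Big\|\sum\varepsilon_ib_i\Big\|^r\le k_r\Big(\sum\|b_i\|^2\Big)^{r/2}$$
for independent random signs $\varepsilon_i$ and finitely many vectors $b_i$ in a real Hilbert space. Let $\varepsilon_i,\varepsilon'_j$ be independent random signs and $b_{ij}\in\mathbb R$. Apply the inequality to the scalars $\sum_i\varepsilon_ib_{ij}$ with the signs $\varepsilon'_j$: up to a factor $k_r$ either way we get $\mathbb E\big(\sum_j(\sum_i\varepsilon_ib_{ij})^2\big)^{r/2}=\mathbb E\|\sum_i\varepsilon_i(b_{ij})_j\|_{\ell^2}^r$. Now apply it to the vectors $(b_{ij})_j\in\ell^2$ with the signs $\varepsilon_i$. So $\mathbb E|\sum_{i,j}\varepsilon_i\varepsilon_j'b_{ij}|^r$ equals $(\sum b_{ij}^2)^{r/2}$ up to a factor $K_r=k_r^2$ either way.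

**Step 2: compare two sign matrices.** Let $x_{ij}=T(e_{ij})$ for the matrix units $e_{ij}$, let $J$ be the all-ones $d\times d$ matrix and $W$ a $d\times d$ Hadamard matrix (entries $\pm1$, $WW^*=d$); it exists for $d=2^k$ as a tensor power of the $2\times2$ matrix $W$ of Section 1. For $\theta\in\{J,W\}$ and diagonal sign matrices $D_\varepsilon,D_{\varepsilon'}$ we have
$$\|D_\varepsilon\theta D_{\varepsilon'}\|_p=\|\theta\|_p,\qquad T(D_\varepsilon\theta D_{\varepsilon'})=\sum_{i,j}\varepsilon_i\varepsilon'_j\theta_{ij}x_{ij}.$$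
By Step 1 applied pointwise on $\Omega$, $\mathbb E\|T(D_\varepsilon\theta D_{\varepsilon'})\|_{L_r}^r$ equals, up to a factor $K_r$ either way, $\int(\sum\theta_{ij}^2x_{ij}^2)^{r/2}=\int(\sum x_{ij}^2)^{r/2}$, which does not depend on $\theta$. Hence
$$\alpha^r\|W\|_p^r\le\mathbb E\|T(D_\varepsilon WD_{\varepsilon'})\|_{L_r}^r\le K_r^2\,\mathbb E\|T(D_\varepsilon JD_{\varepsilon'})\|_{L_r}^r\le K_r^2\beta^r\|J\|_p^r,$$
and the same with $J$ and $W$ interchanged.

**Step 3: the two norms.** $J$ has the single nonzero singular value $d$, so $\|J\|_p=d$. All $d$ singular values of $W$ are $\sqrt d$, so $\|W\|_p=d^{1/2+1/p}$. The ratio is $d^{1/p-1/2}$, and both it and its inverse are at most $K_r^{2/r}\beta/\alpha$. $\square$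

## 10. Linearizing by averaging derivatives over a ball

We prove Theorem 2. For $p=2$ it is Proposition B. Let $p\ne2$ and suppose $\equiv_p\ \le_BL_p^{\mathbb N}/\ell^p(L_p)$; this follows from $\equiv_p\ \le_B\mathbb R^{\mathbb N}/\ell^p$ by regarding reals as constant functions. Take $p$-th roots in (3) with $q=p$, $Y=L_p$, and put $Y'=\ell^p(L_p)$. After renaming constants, there are $0<c\le C$ such that for every $d$, every finite $Z\subset M_d(\mathbb Q)$ admits $f:Z\to Y'$ with
$$c\|a-b\|_p\le\|f(a)-f(b)\|\le C\|a-b\|_p\qquad(a,b\in Z).\tag{5}$$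

To pass to a linear map one would like to differentiate $f$ at a point. There are two obstacles. The map lives on a finite set; and even a bi-Lipschitz map defined everywhere need not have a derivative when $p=1$. For instance $s\mapsto1_{[0,s]}$ is an isometry of $[0,1]$ into $L_1$, but for $0\le s<s+h\le1$ its difference quotients at $s$ with steps $h$ and $h/2$ are $\frac1h1_{(s,s+h]}$ and $\frac2h1_{(s,s+h/2]}$, at distance $1$ for every $h$. So it has no derivative from the right at any $s<1$.

The way around is to smooth $f$ at scale $1$ and then *not* to choose a base point. The derivative of the smoothed map at one point may fail to be bounded below, but the map taking $h$ to the whole function $x\mapsto DF(x)h$ on a large ball is still linear in $h$, its target is still an $L_p$-space, and its lower bound can be integrated.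

**Step 1: smooth.** Fix $d=2^k$, $\mathsf E=(M_d(\mathbb R),\|\cdot\|_p)$, $N=d^2=\dim\mathsf E$, $B_s=\{x\in\mathsf E:\|x\|\le s\}$. Let $\chi\ge0$ be a smooth function supported in $B_1$ with $\int\chi=1$, and $M\ge1$ with $\int|D^2\chi(v)[h,h]|\,dv\le M\|h\|^2$ for all $h$. Put
$$\sigma=1/M\le1,\qquad\kappa=\sigma/4,\qquad t=8C/c,\qquad R=2Nt .$$
Choose a finite $Z\subset M_d(\mathbb Q)$ such that every point of $B_{R+2}$ is within $\kappa$ of $Z$, a Borel map $\rho:B_{R+2}\to Z$ with $\|\rho(y)-y\|\le\kappa$ (the first nearest point in some ordering of $Z$), and $f$ on $Z$ as in (5). Put $f_0=f\circ\rho$ and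
$$F(x)=\int_{B_{R+2}}f_0(y)\chi(x-y)\,dy=\sum_{a\in Z}f(a)\int_{\rho^{-1}(a)}\chi(x-y)\,dy .$$
$F$ takes values in the finite-dimensional space $\mathrm{span} f(Z)$ and is $C^\infty$ on $\mathsf E$; derivatives may be taken under the integral. For $\|x\|\le R+1$, $\chi(x-\cdot)$ is supported in $B_{R+2}$, so $F(x)=\int f_0(x-v)\chi(v)\,dv$. By (5),
$$c(\|y-y'\|-2\kappa)\le\|f_0(y)-f_0(y')\|\le C(\|y-y'\|+2\kappa)\qquad(y,y'\in B_{R+2}).\tag{6}$$
From now on let $\|h\|=1$.

**Step 2: upper bound for the derivative at every point of $B_R$.** For $\|x\|\le R$, by (6), $\|F(x+\sigma h)-F(x)\|\le C(\sigma+2\kappa)=\frac32C\sigma$. For $\|x\|\le R+1$, since $\int D^2\chi=0$,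
$$\|D^2F(x)[h,h]\|=\Big\|\int(f_0(y)-f_0(x))D^2\chi(x-y)[h,h]\,dy\Big\|\le C(1+2\kappa)M\le\tfrac32CM .$$
By Taylor's formula, $F(x+\sigma h)-F(x)=\sigma DF(x)h+\int_0^\sigma(\sigma-s)D^2F(x+sh)[h,h]\,ds$. Dividing by $\sigma$, $\|DF(x)h\|\le\frac32C+\frac\sigma2\cdot\frac32CM\le3C$ for $\|x\|\le R$.

**Step 3: lower bound for the derivative on average.** On $B_{R+1}$ we have $\|F-f_0\|\le C(1+2\kappa)\le\frac32C$. So for $x\in B_{R-t}$,
$$\|F(x+th)-F(x)\|\ge\|f_0(x+th)-f_0(x)\|-3C\ge c(t-2\kappa)-3C\ge ct-4C=ct/2,$$
using $2\kappa c\le c\le C$ and $ct=8C$. As $F(x+th)-F(x)=\int_0^tDF(x+sh)h\,ds$, Jensen's inequality gives $(ct/2)^p\le t^{p-1}\int_0^t\|DF(x+sh)h\|^pds$. Integrate over $x\in B_{R-t}$; since $x+sh\in B_R$ for $0\le s\le t$,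
$$(c/2)^p\,\mathrm{vol}(B_{R-t})\le\int_{B_R}\|DF(x)h\|^pdx .$$
Here $\mathrm{vol}(B_{R-t})/\mathrm{vol}(B_R)=(1-\frac1{2N})^N\ge\frac12\ge2^{-p}$ by Bernoulli's inequality; this is why $R$ was chosen as $2Nt$.

**Step 4: apply the linear lemma.** Let $\mu$ be the normalized Lebesgue measure on $B_R$. The map $T:h\mapsto DF(\cdot)h$ from $\mathsf E$ to $L_p(\mu;Y')$ is linear, and Steps 2 and 3 give $\frac c4\|h\|\le\|Th\|\le3C\|h\|$. Since $Y'=\ell^p(L_p)$, the target is the $L_p$-space of the $\sigma$-finite product space $B_R\times\mathbb N\times[0,1]$. (Concretely, $DF(x)h=\sum_{a\in Z}f(a)\,Dg_a(x)h$ with $g_a(x)=\int_{\rho^{-1}(a)}\chi(x-y)\,dy$ smooth.) By Lemma 9 with $r=p$, $d^{|1/p-1/2|}\le12K_p^{2/p}C/c$ for all $d=2^k$. The quantities $M,\sigma,R,Z$ depend on $d$, but $c$ and $C$ do not. So this is false for $p\ne2$ and large $d$, a contradiction.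

The proof of Proposition 8 used the reduction only on the set $\{\bigoplus_nz_n:z\in X\}$ of block-diagonal operators, so the last claim of Theorem 2 also holds. $\square$

By Proposition 3, for $p\ne2$ also $\equiv_p$ restricted to $\mathcal P(H)$ is not Borel reducible to $\mathbb R^{\mathbb N}/\ell^p$; for $p=2$ the restriction is trivially reducible. This completes the answer to the question.

## 11. $c_0$-equalities of Polish metric spaces

In Theorem 1 one could hope to weaken the obstruction by replacing each real coordinate by a point of a metric space. Theorem 4 says that this does not help. Let $(X_k,d_k)$ be Polish metric spaces and $x\,E\,y\iff d_k(x_k,y_k)\to0$ on $\prod X_k$. For $X_k=\mathbb R$ this is $\mathbb R^{\mathbb N}/c_0$. We show that always $E\le_B\mathbb R^{\mathbb N}/c_0$.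

By Aharoni's theorem (Israel J. Math. 19, 1974) there is a constant $\lambda$ such that every separable metric space $(M,d)$ admits $h:M\to c_0$ with $d(x,y)\le\|h(x)-h(y)\|_\infty\le\lambda d(x,y)$. Take such $h_k:X_k\to c_0$. The map $x\mapsto(h_k(x_k)(m))_{(k,m)}\in\mathbb R^{\mathbb N\times\mathbb N}$ is continuous. Suppose $d_k(x_k,y_k)\to0$ and $\varepsilon>0$. Then for $k\ge k_0$ all coordinate differences are at most $\varepsilon$, and for each of the finitely many $k<k_0$ only finitely many exceed $\varepsilon$, since $h_k(x_k)-h_k(y_k)\in c_0$. Conversely, if only finitely many coordinate differences exceed $\varepsilon$, then $d_k(x_k,y_k)\le\varepsilon$ for all large $k$. So the map reduces $E$ to $\mathbb R^{\mathbb N}/c_0$.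

By Theorem 1 and Proposition 3, $\equiv_{\rm ess}$ on $\mathcal B(H)$, $\mathcal P(H)$ or $\mathcal U(H)$ is not Borel reducible to any such $E$. The contrast in Theorem 4 is Proposition A. $\square$

## 12. Other exponents $q\le2$: averaging kernels and stable laws

We prove Theorem 5.

**Step 1: the cases that follow from known comparisons.** If $p=q$, use Theorem 2. By Dougherty–Hjorth, *Reducibility and nonreducibility between $\ell^p$ equivalence relations*, Trans. AMS 351, 1999, for $1\le p,q<\infty$ we have $\mathbb R^{\mathbb N}/\ell^p\le_B\mathbb R^{\mathbb N}/\ell^q$ iff $p\le q$. If $p>q$ and $\equiv_p\ \le_B\mathbb R^{\mathbb N}/\ell^q$, then $\mathbb R^{\mathbb N}/\ell^p\le_B\ \equiv_p\ \le_B\mathbb R^{\mathbb N}/\ell^q$, a contradiction. The same theorem gives $\equiv_2\ \le_B\mathbb R^{\mathbb N}/\ell^2\le_B\mathbb R^{\mathbb N}/\ell^q$ for $q\ge2$.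

There remains $p<q\le2$. Suppose $\equiv_p\ \le_B\mathbb R^{\mathbb N}/\ell^q$, and take $c,C$ and the maps $\varphi$ from Proposition 8 with $Y=\mathbb R$. Since now $\|\varphi(a)-\varphi(b)\|$ is comparable to $\|a-b\|_p^{p/q}$, with $p/q<1$, the map is no longer Lipschitz, so the argument of Section 10 is not available. We look for a linear map by another route.

**Definition.** A symmetric real kernel $\mathcal N$ on a set, zero on the diagonal, is conditionally negative definite if $\sum_{i,j}c_ic_j\mathcal N(a_i,a_j)\le0$ for all points $a_i$ and reals $c_i$ with $\sum c_i=0$. A function $\psi$ on an abelian group is so if $\mathcal N(a,b)=\psi(a-b)$ is.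

Example: $\mathcal N(a,b)=\|\iota(a)-\iota(b)\|^2$ for a map $\iota$ into a Hilbert space, because $\sum c_ic_j\|\xi_i-\xi_j\|^2=-2\|\sum c_i\xi_i\|^2$ when $\sum c_i=0$. Conversely (Schoenberg) every such kernel has this form.

**Step 2: $\ell^q$ distances are Hilbertian.** There is a map $\iota$ from $\ell^q$ into a Hilbert space with $\|\iota(u)-\iota(v)\|^2=\|u-v\|_q^q$. For $q=2$ this is trivial. For $q<2$ the substitution $s=t|a-b|$ gives
$$|a-b|^q=\kappa_q\int_0^\infty|e^{ita}-e^{itb}|^2\,t^{-1-q}\,dt,\qquad\kappa_q^{-1}=\int_0^\infty|e^{is}-1|^2s^{-1-q}\,ds\in(0,\infty).$$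
Use $a\mapsto\kappa_q^{1/2}(e^{ita}-1)\in L_2(t^{-1-q}dt)$ in each coordinate.

**Step 3: a kernel on all rational matrices.** Fix $d=2^k$, $V=M_d(\mathbb Q)$, finite $Z_n\uparrow V$ with corresponding $\varphi_n$. The kernels $\|\iota\varphi_n(a)-\iota\varphi_n(b)\|^2$ are conditionally negative definite and lie between $c\|a-b\|_p^p$ and $C\|a-b\|_p^p$. As $V$ is countable, a diagonal argument gives a subsequence converging pointwise to a symmetric conditionally negative definite kernel $\mathcal N$ on $V$ with the same bounds.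

**Step 4: make the kernel translation invariant.** An invariant mean on an abelian group is a positive, normalized, translation-invariant linear functional on its bounded real functions; every abelian group has one. Let $\mathsf M$ be an invariant mean on $(V,+)$ and $\psi_0(h)=\mathsf M_x\mathcal N(x+h,x)$; the function averaged is bounded by $C\|h\|_p^p$. Then $\psi_0(0)=0$, $\psi_0(-h)=\mathsf M_x\mathcal N(x-h,x)=\mathsf M_x\mathcal N(x,x+h)=\psi_0(h)$, and if $\sum c_i=0$ then
$$\sum c_ic_j\psi_0(h_i-h_j)=\mathsf M_x\sum c_ic_j\mathcal N(x+h_i,x+h_j)\le0 .$$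
So $\psi_0$ is an even conditionally negative definite function with $c\|h\|_p^p\le\psi_0(h)\le C\|h\|_p^p$.

**Step 5: make it homogeneous.** With an invariant mean $\mathsf M'$ on $(\mathbb Q_{>0},\cdot)$ put $\psi(h)=\mathsf M'_t\,t^{-p}\psi_0(th)$; the function averaged lies between $c\|h\|_p^p$ and $C\|h\|_p^p$. So $\psi$ has the same properties as $\psi_0$, and for $s\in\mathbb Q_{>0}$
$$\psi(sh)=s^p\,\mathsf M'_t\,(ts)^{-p}\psi_0(tsh)=s^p\psi(h).$$

**Step 6: extend to real matrices.** By Schoenberg, $(h,h')\mapsto\sqrt{\psi(h-h')}$ is a Hilbertian pseudometric, so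
$$|\sqrt{\psi(h)}-\sqrt{\psi(h')}|\le\sqrt{\psi(h-h')}\le\sqrt C\|h-h'\|_p^{p/2}.$$
So $\psi$ extends continuously to $M_d(\mathbb R)$, and all properties persist, including homogeneity for real $s>0$.

**Step 7: a random linear functional.** By Schoenberg's theorem $e^{-\psi}$ is positive definite; it is continuous with value $1$ at $0$. By Bochner's theorem there is a random linear functional $\xi$ on $M_d(\mathbb R)$ with $\mathbb Ee^{i\langle h,\xi\rangle}=e^{-\psi(h)}$. For real $s$, $\mathbb Ee^{is\langle h,\xi\rangle}=e^{-|s|^p\psi(h)}$, so $\langle h,\xi\rangle$ has the law of $\psi(h)^{1/p}\theta$, where $\theta$ is standard symmetric $p$-stable, $\mathbb Ee^{is\theta}=e^{-|s|^p}$. Here $1\le p<2$, so $0<\mathbb E|\theta|^{1/2}<\infty$ (moments of order below $p$ are finite). Therefore $Th=\langle h,\xi\rangle$ is linear in $h$ and, with $\kappa=(\mathbb E|\theta|^{1/2})^2$,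
$$\kappa c^{1/p}\|h\|_p\le\|Th\|_{L_{1/2}}=\kappa\,\psi(h)^{1/p}\le\kappa C^{1/p}\|h\|_p .$$

**Step 8: contradiction.** Lemma 9 with $r=\frac12$ gives $d^{1/p-1/2}\le K_{1/2}^{4}(C/c)^{1/p}$ for all $d=2^k$, with $c,C$ independent of $d$. This is false, since $p<2$. $\square$
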